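# Relative Hodge–Riemann relations for products of several indecomposable Soergel bimodules

## 1. Soergel bimodules, intersection forms and multiplicity spaces

Throughout, $(W,S)$ is a Coxeter system with Coxeter matrix $(m_{st})$ and length function $\ell$.

**Definition 1 (reflection representation).** Let $\mathfrak h$ be a finite-dimensional real representation of $W$, of minimal dimension, containing linearly independent vectors $\{\alpha_s^\vee\}_{s\in S}\subset\mathfrak h$ and linearly independent $\{\alpha_s\}_{s\in S}\subset\mathfrak h^*$ with $\langle\alpha_t,\alpha_s^\vee\rangle=-2\cos(\pi/m_{st})$ (read as $-2$ if $m_{st}=\infty$), where $s$ acts by $v\mapsto v-\langle\alpha_s,v\rangle\alpha_s^\vee$. On $\mathfrak h^*$ this gives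
$$\lambda-s\lambda=\langle\lambda,\alpha_s^\vee\rangle\,\alpha_s .\tag{1}$$
An element $\lambda\in\mathfrak h^*$ is dominant regular if $\langle\lambda,\alpha_s^\vee\rangle>0$ for all $s\in S$. Let $R=S(\mathfrak h^*)$ be the ring of polynomial functions on $\mathfrak h$, graded with $\mathfrak h^*$ in degree $2$.

Example. If $S=\{s\}$, then $\mathfrak h=\mathbb R\alpha_s^\vee$ and $R=\mathbb R[\alpha]$ with $\alpha=\alpha_s$, $s\alpha=-\alpha$, $R^s=\mathbb R[\alpha^2]$. The dominant regular elements are $r\alpha$ with $r>0$. If $W=S_3$ with $S=\{s,t\}$, then $\alpha_s+\alpha_t$ is dominant regular, since it pairs to $2-1=1$ with both coroots.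

For a graded module, $M(k)^i=M^{i+k}$. A morphism of degree $k$ from $M$ to $N$ is a degree-zero map $M\to N(k)$. Juxtaposition means $\otimes_R$.

**Definition 2 (Soergel bimodules).** Put $B_s=R\otimes_{R^s}R(1)$, and $BS(\underline w)=B_{s_1}\cdots B_{s_k}$ for an expression $\underline w=(s_1,\dots,s_k)$. Soergel bimodules are the direct summands of finite direct sums of shifts of these Bott–Samelson bimodules. For a reduced expression $\underline x$ of $x\in W$, $B_x$ is the indecomposable summand of $BS(\underline x)$ that does not occur in any $BS$ of a shorter expression.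

The following is known. The bimodule $B_x$ is well defined up to isomorphism and occurs in $BS(\underline x)$ with multiplicity one and no shift. The $B_x(k)$ are all the indecomposable Soergel bimodules. Finally,
$$\mathrm{Hom}(B_z,B_{z'})\text{ vanishes in degrees }k<0,\text{ and in degree }0\text{ it is }\delta_{z,z'}\mathbb R.\tag{2}$$
By the definition of $B_u$, if $B_u(k)$ occurs in $BS(\underline w)$, then $\ell(u)$ is at most the length of $\underline w$.

Example. $B_1=R$. Since $R=R^s\oplus R^s\alpha_s$, with $R^s\alpha_s\cong R^s(-2)$, we get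
$$B_sB_s=R\otimes_{R^s}R\otimes_{R^s}R(2)=\{f\otimes1\otimes g\}\oplus\{f\otimes\alpha_s\otimes g\}\cong B_s(1)\oplus B_s(-1).$$

**Definition 3 (intersection forms).** With $\partial_s(h)=(h-s(h))/\alpha_s$, put $\langle f\otimes g,f'\otimes g'\rangle=ff'\,\partial_s(gg')$ on $B_s$. If $M,N$ carry such $R$-valued forms, give $MN$ the form
$$\langle m\otimes n,m'\otimes n'\rangle=\langle m\langle n,n'\rangle,m'\rangle .\tag{3}$$
Iterating gives a form on every $BS(\underline w)$. It is symmetric, and for $f\in R$
$$\langle fb,b'\rangle=f\langle b,b'\rangle=\langle b,fb'\rangle,\qquad \langle bf,b'\rangle=\langle b,b'f\rangle,\qquad \langle B^i,B^j\rangle\subset R^{i+j}.\tag{4}$$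
The intersection form of $B_x$ is the restriction of the form of $BS(\underline x)$ to a summand $B_x\subset BS(\underline x)$, $\underline x$ reduced; it is well defined up to a positive scalar. A product $B_{x_1}\cdots B_{x_m}$ carries the form built by (3). The rule (3) is associative: both bracketings of a triple product give $\langle m\langle n\langle p,p'\rangle,n'\rangle,m'\rangle$.

Example. In the left basis $1\otimes1$, $1\otimes\alpha_s$ of $B_s$ the form has matrix $\begin{pmatrix}0&2\\2&0\end{pmatrix}$, because $\partial_s(1)=\partial_s(\alpha_s^2)=0$ and $\partial_s(\alpha_s)=2$. On $B_sB_s$, write $f\otimes a\otimes g=(f\otimes a)\otimes(1\otimes g)$. Then (3) gives $ff'\partial_s\big(aa'\,\partial_s(gg')\big)=ff'\,\partial_s(aa')\,\partial_s(gg')$, since $\partial_s(gg')\in R^s$ and $\partial_s$ is $R^s$-linear.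

**Definition 4 (perverse filtration).** A Soergel bimodule is perverse if it is a direct sum of unshifted $B_z$'s. A perverse $P$ is canonically $\bigoplus_zH_z(P)\otimes_{\mathbb R}B_z$ with $H_z(P)=\mathrm{Hom}^0(B_z,P)$. Any Soergel bimodule is $B\cong\bigoplus_iP_i(-i)$ with $P_i$ perverse. The filtration $\tau_{\le i}B=\bigoplus_{j\le i}P_j(-j)$ does not depend on the decomposition and is preserved by degree-zero endomorphisms. Put ${}^pH^i(B)=(\tau_{\le i}B/\tau_{<i}B)(i)$ and $H^i_z(B)=H_z({}^pH^i(B))$. A degree-$2$ endomorphism $L$ maps $\tau_{\le i}B$ into $\tau_{\le i+2}B$ and so induces $L:H^i_z(B)\to H^{i+2}_z(B)$.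

Example. $B_u(l)$ has only $H_u^{-l}=\mathbb R$. For $B=B_sB_s$ the subspace $\tau_{\le-1}B=\{f\otimes1\otimes g\}$ is canonical, and $H^{-1}_s(B)=\mathbb R v_1$, $H^1_s(B)=\mathbb Rv_\alpha$, given by the inclusions $f\otimes g\mapsto f\otimes1\otimes g$ and $f\otimes g\mapsto f\otimes\alpha_s\otimes g$. The complement is not canonical: $f\otimes g\mapsto f\otimes\alpha_s\otimes g+\alpha_sf\otimes1\otimes g$ gives another one.

**Definition 5 (forms on multiplicity spaces).** It is known that the intersection form on $B$ descends to a symmetric nondegenerate form on $\mathrm{gr}\,B$ pairing ${}^pH^i(B)$ with ${}^pH^{-i}(B)$, and that there are unique symmetric nondegenerate graded forms on $H_z^\bullet(B)$, pairing $H^i_z$ with $H^{-i}_z$, such that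
$$\langle v\otimes b,v'\otimes b'\rangle=\langle v,v'\rangle\,\langle b,b'\rangle_{B_z}\qquad(v\in H^i_z(B),\ v'\in H^{-i}_z(B),\ b,b'\in B_z).\tag{5}$$

Example. For $B_sB_s$, the pairing of $f\otimes1\otimes g$ with $f'\otimes\alpha_s\otimes g'$ is $2ff'\partial_s(gg')$, so $\langle v_1,v_\alpha\rangle=2$.

**Definition 6 (gap operators; relative hard Lefschetz and Hodge–Riemann).** For $\mathbf x=(x_1,\dots,x_m)\in W^m$ put $B_{\mathbf x}=B_{x_1}\cdots B_{x_m}$. For $\lambda\in\mathfrak h^*$ let $\gamma_i(\lambda):B_{\mathbf x}\to B_{\mathbf x}(2)$ be multiplication by $\lambda$ in the gap between $B_{x_i}$ and $B_{x_{i+1}}$. For $\boldsymbol\lambda\in(\mathfrak h^*)^{m-1}$ put $L_{\boldsymbol\lambda}=\sum_i\gamma_i(\lambda_i)$. For $z\in W$ let $V^\bullet=H_z^\bullet(B_{\mathbf x})$. The operator $L=L_{\boldsymbol\lambda}$ satisfies relative hard Lefschetz if $L^d:V^{-d}\to V^d$ is an isomorphism for all $z$ and all $d\ge0$. It satisfies relative Hodge–Riemann if moreover, for all $z$ and $d\ge0$, the Lefschetz form $(v,v')=\langle v,L^dv'\rangle$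 on $V^{-d}$, restricted to $P^{-d}=\ker(L^{d+1}:V^{-d}\to V^{d+2})$, is $(-1)^{\varepsilon(\mathbf x,z,d)}$-definite, with
$$\varepsilon(\mathbf x,z,d)=\tfrac12\Big(\sum_i\ell(x_i)-\ell(z)-d\Big).$$
Fix a dominant regular $\rho$ and write $L_{\mathbf a}=L_{(a_1\rho,\dots,a_{m-1}\rho)}$. The statement $RHR(x_1,\dots,x_m)$ says that $L_{\mathbf a}$ satisfies relative Hodge–Riemann for all $\mathbf a\in\mathbb R_{>0}^{m-1}$.

Example. Take $\mathbf x=(s,s)$, $S=\{s\}$, $\rho=r\alpha$. Multiplying the middle slot by $r\alpha$ sends $v_1$ to $rv_\alpha$, so $L:V^{-1}\to V^1$ is an isomorphism, and $\langle v_1,Lv_1\rangle=2r>0$. The predicted sign is $\varepsilon=\frac12(2-1-1)=0$.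

The exponent $\varepsilon$ is an integer where it matters: $BS(\underline w)$ lives in degrees congruent mod $2$ to the length of $\underline w$, so $B_x$ lives in degrees $\equiv\ell(x)$. If $B_u(k)$ occurs in $B_{\mathbf x}$, then $k\equiv\sum\ell(x_i)-\ell(u)$ mod $2$. Hence $\varepsilon(\mathbf x,w,d)\in\mathbb Z$ whenever $H_w^{-d}(B_{\mathbf x})\ne0$.

## 2. Relative Hodge–Riemann for arbitrarily many factors

It is known that $RHR(x)$ and $RHR(x,y)$ hold for all $x,y\in W$. The problem, taken from Ben Elias and Geordie Williamson, "Relative hard Lefschetz for Soergel bimodules", arXiv:1607.03271 (2016), asks for any number of factors: put a positive multiple of $\rho$ in every gap of a product of $m$ indecomposable Soergel bimodules; do the multiplicity spaces still behave like the primitive decomposition of the cohomology of a projective variety, with the signs above? To prove or disprove: $RHR(x_1,\dots,x_m)$ holds for any $x_1,\dots,x_m\in W$.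

The answer is yes. Let $\Lambda$ be a set of dominant regular elements, stable under positive scaling, such that the known statements $RHR(x)$, $RHR(x,y)$ hold for every $\rho\in\Lambda$. For the problem itself, $\Lambda=\mathbb R_{>0}\rho$. Let $RHR_\Lambda(\mathbf x)$ be the statement that $L_{\boldsymbol\lambda}$ satisfies relative Hodge–Riemann for all $\boldsymbol\lambda\in\Lambda^{m-1}$.

**Theorem A.** $RHR_\Lambda(x_1,\dots,x_m)$ holds for all $m\ge1$ and all $x_i\in W$. In particular (take $\Lambda=\mathbb R_{>0}\rho$ and $\lambda_i=a_i\rho$), $RHR(x_1,\dots,x_m)$ always holds.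

**Theorem B.** Let $m\ge2$ and $\boldsymbol\lambda\in(\mathfrak h^*)^{m-1}$. Then $L_{\boldsymbol\lambda}$ satisfies relative Hodge–Riemann on $B_{\mathbf x}$ for all $\mathbf x\in W^m$ if and only if every $\lambda_i$ is dominant regular.

## 3. Three factors by hand: $B_sB_sB_s$ and $B_sB_tB_s$

**Rank one.** Let $S=\{s\}$, $\rho=r\alpha$. Elements of $B_sB_sB_s$ are sums of $f\otimes a\otimes b\otimes g$, and we may take $a,b\in\{1,\alpha\}$. So only $z=s$ occurs, and $V^\bullet$ has basis $v_{11}\in V^{-2}$, $v_{\alpha1},v_{1\alpha}\in V^0$, $v_{\alpha\alpha}\in V^2$. As in the example after Definition 3, $\langle v_{ab},v_{a'b'}\rangle=\partial_s(aa')\partial_s(bb')$ in complementary degrees. Hence $\langle v_{11},v_{\alpha\alpha}\rangle=\langle v_{\alpha1},v_{1\alpha}\rangle=4$, while $v_{\alpha1}$ and $v_{1\alpha}$ have square $0$. The operator $L_{\mathbf a}$ multiplies the slots $a$, $b$ by $a_1r\alpha$, $a_2r\alpha$. When $\alpha^2$ appears in a slot it can be moved out to the left, so the result lies in too small a perverse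 degree and contributes $0$ to $V$. Thus
$$Lv_{11}=r(a_1v_{\alpha1}+a_2v_{1\alpha}),\quad L(xv_{\alpha1}+yv_{1\alpha})=r(a_2x+a_1y)v_{\alpha\alpha},\quad \langle v_{11},L^2v_{11}\rangle=8r^2a_1a_2 .$$
For $d=2$ the predicted sign exponent is $\frac12(3-1-2)=0$. For $d=0$, $P^0$ is spanned by $a_1v_{\alpha1}-a_2v_{1\alpha}$, of square $-8a_1a_2$, and the exponent is $\frac12(3-1)=1$. Both agree for $a_1,a_2>0$. If $a_1$ moves from positive to negative values, then $L^2$ degenerates at $a_1=0$ and the signs flip afterwards. So hard Lefschetz along a path of operators is not automatic.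

**A negative sign without any Lefschetz operator.** Let $m_{st}\ge3$. Then $B_sB_tB_s=B_{sts}\oplus B_s$ by the Kazhdan–Lusztig formula recalled as (F1) in Section 5 (with $B_sB_t=B_{st}$), so $H^\bullet_s$ is one-dimensional, in degree $0$, and the predicted sign is $\varepsilon=\frac12(3-1)=1$. To check it, note that $e=\frac12(\alpha_t\otimes1+1\otimes\alpha_t)\in B_t$ satisfies $\alpha_te=e\alpha_t$ because $\alpha_t^2\in R^t$, so $1\mapsto e$ is a bimodule map $R\to B_t(1)$. Inserting it between the two factors of $f\otimes g\mapsto(f\otimes1)\otimes(1\otimes g)$ gives a degree-zero map $\iota:B_s\to B_sB_tB_s$,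
$$\iota(f\otimes g)=\tfrac12(f\otimes\alpha_t\otimes1\otimes g+f\otimes1\otimes\alpha_t\otimes g).$$
With $h=\partial_s(gg')\in R^s$, rule (3) gives
$$\langle\iota(f\otimes g),\iota(f'\otimes g')\rangle=\tfrac14ff'\,\partial_s\big(\alpha_t^2\partial_t(h)+2\alpha_t\partial_t(\alpha_th)+\partial_t(\alpha_t^2h)\big).$$
Here $\partial_t(\alpha_t^2h)=\alpha_t^2\partial_t(h)=\alpha_t(h-t(h))$ and $\partial_t(\alpha_th)=h+t(h)$, so the bracket equals $2\alpha_t(h-t(h))+2\alpha_t(h+t(h))=4\alpha_th$. The value is $ff'h\,\partial_s(\alpha_t)=\langle\alpha_t,\alpha_s^\vee\rangle\,\langle f\otimes g,f'\otimes g'\rangle_{B_s}$, and $\langle\alpha_t,\alpha_s^\vee\rangle<0$, as predicted.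

## 4. A weak Lefschetz map on the outer factors, and what it misses for four factors

In Hodge theory one proves hard Lefschetz by restriction to a hyperplane section. The algebraic form is this. Suppose there are a graded space $T^\bullet$ with a form and a Lefschetz operator $L$, already known to be Hodge–Riemann with suitable signs, and a map $\phi:V^\bullet\to T^{\bullet+1}$ commuting with $L$, injective on $V^{-d}$ for $d\ge1$, with $\langle\phi v,\phi v'\rangle_T=\langle v,Lv'\rangle_V$. If $L^dv=0$ for $v\in V^{-d}$, then $\phi v$ is primitive and $\langle\phi v,L^{d-1}\phi v\rangle=\langle v,L^dv\rangle=0$. By definiteness on primitives, $\phi v=0$, so $v=0$.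

To find $\phi$, one looks for a map $\varphi':B_x\to G'(1)$ with $G'$ a sum of $B_u$'s, $\ell(u)<\ell(x)$, and
$$\langle\varphi'b,\varphi'b'\rangle=\langle b,b'\lambda\rangle-(x\lambda)\langle b,b'\rangle .$$
Section 7 constructs it. Apply it to the first factor $B_{x_1}$. The first term on the right is the operator in gap $1$. The second is a left multiplication on the whole product, and that acts by zero on $V$. A mirror version on the last factor produces gap $m-1$. For $m=3$ these are all the gaps, and the argument above gives hard Lefschetz.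

For a middle factor $B_{x_i}$ the second term becomes $-\gamma_{i-1}(x_i\lambda)$, an operator in gap $i-1$ with weight $-x_i\lambda$. It need not vanish: for $B_sB_sB_s$ in rank one with $i=2$ it is $\gamma_1(\lambda)$, which is nonzero on $v_{11}$. Its weight need not be dominant: for $W=S_3$, $x_i=s$ and $\lambda$ dominant regular, (1) gives $\langle-s\lambda,\alpha_t^\vee\rangle=-\langle\lambda,\alpha_t^\vee\rangle-\langle\lambda,\alpha_s^\vee\rangle<0$. So only the outer gaps are available. Writing $N$ for the sum of the two outer gap operators and $L=N+L_Y$ with $L_Y$ the inner ones, for $m\ge4$ we have $\langle\phi v,L^{d-1}\phi v\rangle=\langle v,L^{d-1}Nv\rangle$, and $L^dv=0$ does not make the right side vanish. The argument stops exactly here: it says that $\langle v,L^{d-1}Nv\rangle$ has a fixed sign, which contradicts nothing.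

But this is information about a derivative. Put $L_t=tN+L_Y$ and $q_t(v,v')=\langle v,L_t^dv'\rangle$ on $V^{-d}$. Then $\dot q_t(v,v)=d\,\langle v,L_t^{d-1}Nv\rangle$, so whenever $q_t$ degenerates, its derivative is definite of a fixed sign on the kernel. Every degeneration changes the signature in the same direction. If the signatures for $t\to0$ and $t\to\infty$ are equal, there is no degeneration at all. At the two ends, the outer, respectively the inner, gaps are infinitesimally small compared with the others, and the theorem for fewer factors applies.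

The proof therefore needs the map $\phi$ (Section 7), an injectivity statement (Lemma 5), the behavior for $t\to0,\infty$ (Section 8), and the signature count (Section 9).

## 5. Invariant pairings and the functors $H^i_w$

These standard facts are used.

* **(F1)** If $yt>y$ then $B_yB_t$ is perverse; if $yt<y$ then $B_yB_t\cong B_y(1)\oplus B_y(-1)$; likewise for $B_tB_y$. This follows from Soergel's conjecture [Elias–Williamson, Ann. of Math. 180 (2014), Thm 1.1], Soergel's categorification theorem, and the Kazhdan–Lusztig formulas $\underline H_y\underline H_t=\underline H_{yt}+\sum_{u<y,\,ut<u}\mu(u,y)\underline H_u$ for $yt>y$ and $\underline H_y\underline H_t=(v+v^{-1})\underline H_y$ for $yt<y$. In particular, for $yt>y$, $B_{yt}$ occurs in $B_yB_t$ exactly once.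
* **(F2)** If $yt>y$ then $y\alpha_t^\vee$ is a nonzero nonnegative combination of the $\alpha_s^\vee$ (Humphreys, *Reflection Groups and Coxeter Groups*, Thm 5.4; the span of the $\alpha_s^\vee$ is the geometric representation). Hence $\langle\lambda,y\alpha_t^\vee\rangle>0$ for $\lambda$ dominant regular.
* **(F3)** The classical Hodge–Riemann relations for $\mathbb P^a\times\mathbb P^b$ with the class of $\mathcal O(1,1)$.

An invariant pairing of degree $k$ between bimodules $M,N$ is a bilinear $\beta:M\times N\to R$ with $\beta(fb,b')=f\beta(b,b')=\beta(b,fb')$, $\beta(bf,b')=\beta(b,b'f)$ and $\beta(M^a,N^b)\subset R^{a+b+k}$. For example, the intersection form of $B_s$ is one of degree $0$.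

**Lemma 1.** An invariant pairing of degree $k$ between $B_z$ and $B_{z'}$ is $0$ if $k<0$, or if $k=0$ and $z\ne z'$. If $k=0$ and $z=z'$, it is a scalar multiple of the intersection form, which is nonzero.

*Proof.* The plan is to turn pairings into bimodule maps by duality. Put $DM=\mathrm{Hom}_{R-}(M,R)$ (graded left-linear maps) with $(f\phi)(b)=\phi(fb)$ and $(\phi f)(b)=\phi(bf)$. An invariant pairing $\beta$ of degree $k$ is the same as a degree-$k$ bimodule map $M\to DN$, $b\mapsto\beta(b,-)$.

We claim that the form induces $BS(\underline w)\cong D\,BS(\underline w)$. For the empty word, $R\cong DR$. If $N$ is a free left module with left bases $(n_i),(n_i^*)$ satisfying $\langle n_i,n_j^*\rangle=\delta_{ij}$, then $B_sN=\bigoplus_iB_s\otimes n_i=\bigoplus_iB_s\otimes n_i^*$ and by (3) $\langle m\otimes n_i,m'\otimes n_j^*\rangle=\delta_{ij}\langle m,m'\rangle$. Since the form of $B_s$ has the invertible matrix $\begin{pmatrix}0&2\\2&0\end{pmatrix}$, $B_sN$ again has dual left bases. Induction gives the claim.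

Let $\underline x$ be a reduced expression of $x$. Then $DB_x$ is an indecomposable summand of $D\,BS(\underline x)\cong BS(\underline x)$, and by duality it does not occur in shorter Bott–Samelson bimodules. So $DB_x\cong B_x$. Write $BS(\underline x)=B_x\oplus C$, where $B_x$ does not occur in $C$ without shift, and $D\,BS(\underline x)=DB_x\oplus DC$. By Krull–Schmidt (degree-zero Hom spaces are finite-dimensional), $DC\cong C$. Let $\theta:BS(\underline x)\to D\,BS(\underline x)$ be the isomorphism given by the form. Its component $B_x\to DB_x$ is given by the intersection form of $B_x$. If it were $0$, then $\mathrm{id}_{B_x}$, written as inclusion, $\theta$, $\theta^{-1}$, projection, would factor through degree-zero maps $B_x\to DC\to B_x$, and $B_x$ would be a summand of $DC\cong C$, a contradiction. So it is a nonzero element of $\mathrm{Hom}^0(B_x,DB_x)\cong\mathbb R$, hence an isomorphism.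

Now an invariant pairing of degree $k$ between $B_z$ and $B_{z'}$ is a degree-$k$ map $B_z\to DB_{z'}\cong B_{z'}$, and (2) gives all assertions. $\square$

**Orthogonality.** The form of $B=\bigoplus P_i(-i)$ restricted to $P_i(-i)\times P_j(-j)$ is an invariant pairing of degree $i+j$ between $P_i$ and $P_j$, because $P_i^a=(P_i(-i))^{a+i}$. By Lemma 1,
$$\langle\tau_{\le i}B,\tau_{\le j}B\rangle=0\quad\text{if }i+j<0,\tag{6}$$
and between ${}^pH^i(B)$ and ${}^pH^{-i}(B)$ different isotypic components are orthogonal.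

**Functoriality.** A degree-zero map $P_i(-i)\to P'_j(-j)$ is a degree $i-j$ map $P_i\to P'_j$, so by (2) it vanishes if $j>i$. Hence all degree-zero maps $B\to B'$ preserve $\tau$, and $H^i_w$ is an additive functor on Soergel bimodules with degree-zero maps: it records the matrix of scalars of the components $B_w(-i)\to B_w(-i)$. Moreover $H^i_w(B(k))=H^{i+k}_w(B)$, so a degree-$k$ map $B\to B'$ induces $H_w^i(B)\to H_w^{i+k}(B')$, compatibly with composition. Left or right multiplication by $f\in\mathfrak h^*$ preserves every summand $P_j(-j)$, so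
$$\text{left and right multiplications by }f\in\mathfrak h^*\text{ induce }0:H_w^\bullet(B)\to H_w^{\bullet+2}(B).\tag{7}$$

**Lifts.** A degree-zero map $\tilde v:B_w(-i)\to B$ lands in $\tau_{\le i}B$ and defines a class $v\in H^i_w(B)$; every class arises this way. Call $\tilde v$ a lift of $v$. If $D:B\to B'(k)$ is a degree-$k$ map, $D\tilde v$ is a lift of $Dv$. By (5) and (6), for $v\in H_w^i(B)$, $v'\in H_w^{-i}(B)$ and $\beta,\beta'\in B_w$,
$$\langle\tilde v\beta,\tilde v'\beta'\rangle=\langle v,v'\rangle\langle\beta,\beta'\rangle_{B_w}.\tag{8}$$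
As $\langle-,-\rangle_{B_w}\neq0$, identities between forms on bimodules pass to the $H_w^\bullet$. For instance, the $\gamma_i(\lambda)$ commute, and they are self-adjoint on $B_{\mathbf x}$, since $\langle mf\otimes n,m'\otimes n'\rangle=\langle mf\langle n,n'\rangle,m'\rangle=\langle m\langle n,n'\rangle,m'f\rangle$; by (8) they are self-adjoint on $H_w^\bullet(B_{\mathbf x})$. All this applies also to orthogonal sums of $U\otimes_{\mathbb R}B_{\mathbf x}$, with $U$ a real space carrying a nondegenerate symmetric form.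

## 6. Complexes of Soergel bimodules and two vanishing conditions

All complexes are bounded complexes of Soergel bimodules with degree-zero differentials, and $C[-p]^j=C^{j-p}$. For a complex $C$ put
$$E^{j,i}_w(C)=H^j\big(H^i_w(C^\bullet)\big).$$
Since $H^i_w$ is an additive functor, this is a homotopy invariant, and termwise split short exact sequences of complexes give long exact sequences in $j$. A nonzero component $B_w(-i)\to B_w(-i)$ of a differential is an isomorphism, and Gaussian elimination removes the pair up to homotopy equivalence. After finitely many eliminations $C$ is homotopy equivalent to a minimal complex $C_{\min}$, whose differentials induce $0$ on all $H^i_w$, so that $E^{j,i}_w(C)=H^i_w(C^j_{\min})$.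

**Definition 7.** $C\in{}^pK^{\ge0}$ if $E_w^{j,i}(C)=0$ whenever $i+j<0$; equivalently, $C^j_{\min}$ only involves $B_u(l)$ with $l\le j$. $C$ has $(\star)$ if $E_w^{j,i}(C)=0$ whenever $j<0$, and whenever $j=0,i<0$; equivalently, $C^j_{\min}=0$ for $j<0$ and $C^0_{\min}$ only involves $B_u(l)$ with $l\le0$.

For $t\in S$ and $c>0$ let
$$F_t=\big(B_t\xrightarrow{\ \sqrt c\,\pi_t\ }R(1)\big)\ \text{in degrees }0,1,\qquad \pi_t(f\otimes g)=fg .$$

Example. $F_t$ is minimal, with $E_t^{0,0}=\mathbb R$ and $E_1^{1,-1}=\mathbb R$ only; it lies in ${}^pK^{\ge0}$ and has $(\star)$. The complex $B_s(1)$ in degree $0$ has neither property.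

**Lemma 2.** If $C\in{}^pK^{\ge0}$ (resp. has $(\star)$), so do $CF_t$ and $F_tC$.

*Proof.* By symmetry consider $CF_t$. First we compute for $C=B_u$: we claim
$$E_w^{j,i}(B_uF_t)=0\ \text{ if } j\notin\{0,1\},\text{ or }j=0,\,i<0,\text{ or }j=1,\,i<-1.\tag{9}$$
The complex is $B_uB_t\to B_u(1)$. If $ut>u$, then $B_uB_t$ is perverse and $B_u(1)$ has only $H_u^{-1}$, so (9) holds. If $ut<u$, then $B_uB_t\cong B_u(1)\oplus B_u(-1)$. The map $\mathrm{id}\otimes\pi_t:B_uB_t\to B_u(1)$ is surjective. Its restriction to the summand $B_u(1)$ is a scalar, which is nonzero: otherwise the lowest degree of $B_u(1)$ would not be hit, as $B_u(-1)$ starts two degrees higher. So the differential is an isomorphism on $H^{-1}_u$, and only $E_u^{0,1}$ survives.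

In general replace $C$ by $C_{\min}$ and filter $C_{\min}F_t$ by the subcomplexes $C_{\min}^{\ge p}F_t$. The graded pieces are sums of $B_u(l)F_t[-p]$ with $B_u(l)$ a summand of $C_{\min}^p$, and $E^{j,i}(B_u(l)F_t[-p])=E^{j-p,i+l}(B_uF_t)$. By the long exact sequences it suffices that these vanish in the required range. For ${}^pK^{\ge0}$ we have $l\le p$, so $i+j<0$ implies $(i+l)+(j-p)<0$, and (9) applies. For $(\star)$ we have $p\ge0$. If $j<0$, then $j-p<0$. If $j=0$, $i<0$ and $p>0$, then $j-p<0$. If $j=0$, $i<0$ and $p=0$, then $l\le0$, so $i+l<0$. In each case (9) gives vanishing. $\square$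

**Lemma 3.** A degree-zero map $f:A\to B$ of Soergel bimodules that is injective on all $H_u^i$ is a split monomorphism.

*Proof.* Choose linear left inverses of the $H_u^i(f)$ and realize them, using decompositions of $A$ and $B$, by a degree-zero map $r:B\to A$. Then $rf$ induces the identity on all $H^i_u(A)$, so $rf$ is the identity plus a map strictly lowering the perverse degree. The latter is nilpotent, so $rf$ is invertible. $\square$

## 7. A factorization of $\lambda b-b\,(x^{-1}\lambda)$ through shorter elements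

**Proposition 4.** Let $x\in W$ and $\lambda$ dominant regular. There is a complex $\mathcal F=\mathcal F_x$ with $\mathcal F^j=0$ for $j<0$, $\mathcal F^0=B_x$, $\mathcal F^1=G(1)\oplus Z$, $d^0=(\varphi,0)$, such that:

* (a) $G=\bigoplus_{\ell(u)<\ell(x)}U_u\otimes B_u$, where $U_u$ carries a $(-1)^{\frac12(\ell(x)-1-\ell(u))}$-definite form (the exponent is an integer if $U_u\neq0$), and with the product form on $G$
$$\langle\varphi b,\varphi b'\rangle_G=\langle b,\lambda b'\rangle-\langle b,b'\cdot x^{-1}\lambda\rangle;$$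
* (b) if $M$ has $(\star)$, then $M\mathcal F$ has $(\star)$;
* (c) $\mathcal F\in{}^pK^{\ge0}$.

Likewise there is a complex $\mathcal F'=\mathcal F'_x$ with $\mathcal F'^j=0$ for $j<0$, $\mathcal F'^0=B_x$, $\mathcal F'^1=G'(1)\oplus Z'$, $d^0=(\varphi',0)$, with $G'$ as in (a) but
$$\langle\varphi'b,\varphi'b'\rangle_{G'}=\langle b,b'\lambda\rangle-(x\lambda)\langle b,b'\rangle,$$
such that $\mathcal F'M$ has $(\star)$ if $M$ does, and $\mathcal F'\in{}^pK^{\ge0}$.

Example. For $x=s$ the construction gives $\mathcal F_s=F_s$ with $c=\langle\lambda,\alpha_s^\vee\rangle$, $G=R$ and $\varphi=\sqrt c\,\pi_s$. For $x=st$ with $m_{st}\ge3$ it gives $B_sB_t\to(B_t\oplus B_s)(1)\to R(2)$. For $x=sts>st$, the product $\mathcal F_{st}F_s$ has degree-one term $(B_tB_s\oplus B_sB_s\oplus B_{st})(1)$, which contains $B_s(2)\oplus B_s$ coming from $B_sB_s(1)$. Step 3 below removes $B_s(2)$, the summand $B_s$ goes into $Z$, and $G=B_{ts}\oplus B_{st}$.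

*Proof.* We induct on $\ell(x)$. For $x=1$ take $\mathcal F=R$, $G=Z=0$; the identity in (a) reads $0=0$. Let $x=yt>y$, and let $\mathcal F_y$ for the same $\lambda$ be given, with $\varphi_y:B_y\to G_y(1)$, $G_y=\bigoplus_zU_z\otimes B_z$, and $Z_y$. Put $\mu=y^{-1}\lambda$ and $c=\langle\mu,\alpha_t^\vee\rangle=\langle\lambda,y\alpha_t^\vee\rangle$, which is positive by (F2). Let $C=\mathcal F_yF_t$ with this $c$:
$$C^0=B_yB_t,\quad C^1=\tilde G(1)\oplus Z_yB_t,\quad\tilde G=G_yB_t\oplus B_y,\quad d^0=(\psi,0),\ \ \psi=(\varphi_y\otimes\mathrm{id},\ \sqrt c\,\mathrm{id}\otimes\pi_t).$$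

**Step 1: the form identity on $B_yB_t$.** This step shows that $\psi$ has the form property wanted for $\varphi$. For $n=f\otimes g$, $n'=f'\otimes g'$ in $B_t$ and $h=gg'$,
$$\langle n,\mu n'-n'(t\mu)\rangle=ff'\,\frac{\mu h-\mu\,t(h)-h\,t(\mu)+t(h)\mu}{\alpha_t}=ff'h\,\frac{\mu-t\mu}{\alpha_t}=c\,\pi_t(n)\pi_t(n'),$$
by (1). Since $x^{-1}\lambda=t\mu$, in $B_yB_t$ we have
$$\lambda m'n'-m'n'(x^{-1}\lambda)=(\lambda m'-m'\mu)n'+m'\big(\mu n'-n'(t\mu)\big).$$
Pair this with $b=m\otimes n$, and let $b'=m'\otimes n'$. By (3) and the inductive identity the first term gives $\langle m\langle n,n'\rangle,\lambda m'-m'\mu\rangle=\langle\varphi_y(m)\langle n,n'\rangle,\varphi_y(m')\rangle$, which is the form of $\varphi_y(m)\otimes n$ with $\varphi_y(m')\otimes n'$ in $G_yB_t$. The second gives $\langle m\,c\,\pi_t(n)\pi_t(n'),m'\rangle=c\langle m\,\pi_t(n),m'\,\pi_t(n')\rangle$. Together,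
$$\langle b,\lambda b'-b'(x^{-1}\lambda)\rangle=\langle\psi b,\psi b'\rangle_{\tilde G}\qquad(b,b'\in B_yB_t).\tag{10}$$

**Step 2: replace $B_yB_t$ by $B_x$.** By (F1), $B_yB_t=B_x\oplus Q$ with $Q$ perverse. As $B_yB_t$ is a summand of $BS(\underline y\,t)$ with, up to a positive scalar, the restricted form, the form of $B_yB_t$ restricted to $B_x$ is $\kappa$ times the intersection form of $B_x$, with $\kappa>0$. Let $\tilde C\subset C$ be the subcomplex with $\tilde C^0=B_x$ and $\tilde C^j=C^j$ for $j\ge1$, so that $C/\tilde C=Q$ in degree $0$. By Lemma 2 and (c) for $y$, $C\in{}^pK^{\ge0}$. In the exact sequence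
$$E^{j-1,i}(Q)\to E^{j,i}(\tilde C)\to E^{j,i}(C)$$
the first term is nonzero only for $j=1$, $i=0$. Hence $\tilde C\in{}^pK^{\ge0}$.

**Step 3: remove what is too low in degree one.** We want no perverse degree below $-1$ in degree $1$. Let $A=\tau_{\le-2}\tilde C^1$, a direct summand of $\tilde C^1$. For $i\le-2$ we have $H_u^i(\tilde C^0)=0$, and $E_u^{1,i}(\tilde C)=0$ because $i+1<0$. So $H_u^i(A)=H_u^i(\tilde C^1)\to H_u^i(\tilde C^2)$ is injective for $i\le-2$, and $H_u^i(A)=0$ otherwise. By Lemma 3, $d|_A:A\to\tilde C^2$ is a split monomorphism. Thus $(A\to dA)$ is a contractible, termwise split subcomplex, and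
$$\mathcal F:=\tilde C/(A\to dA)$$
is homotopy equivalent to $\tilde C$. In particular (c) holds for $\mathcal F$.

**Step 4: the first differential and its form.** We identify $G$, $Z$ and $\varphi$. Since $\tau_{\le-2}(\tilde G(1))=(\tau_{\le-1}\tilde G)(1)$,
$$\mathcal F^0=B_x,\qquad\mathcal F^1=(\tilde G/\tau_{\le-1}\tilde G)(1)\oplus Z_yB_t/\tau_{\le-2}(Z_yB_t).$$
By (F1), $\tilde G$ has perverse degrees in $\{-1,0,1\}$, and its degree-$1$ part is $P_1(-1)$ with $P_1$ a sum of $B_z$'s, $\ell(z)<\ell(y)$. So $(\tilde G/\tau_{\le-1}\tilde G)(1)\cong G(1)\oplus P_1$ with $G={}^pH^0(\tilde G)$. The component $B_x\to P_1$ of $d^0$ is zero, because $\mathrm{Hom}^0(B_x,B_z)=0$ for $z\ne x$. So $\psi(B_x)\subset(\tau_{\le0}\tilde G)(1)$, and $d^0=(\varphi,0)$ with $\varphi:B_x\to G(1)$ and $Z=P_1\oplus Z_yB_t/\tau_{\le-2}(Z_yB_t)$. By (6) the form on $\tau_{\le0}\tilde G$ descends to $G=\tau_{\le0}\tilde G/\tau_{\le-1}\tilde G$. By (10), $\langle\varphi b,\varphi b'\rangle=\kappa\langle b,\lambda b'-b'(x^{-1}\lambda)\rangle_{B_x}$ for the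 descended form. Multiply the form on $G$ by $\kappa^{-1}>0$ to get the identity in (a).

**Step 5: the signs on $G$.** This is where $RHR$ for two factors enters. We have
$$G=B_y\oplus\bigoplus_{z,u}\big(U_z\otimes H_u^0(B_zB_t)\big)\otimes B_u,\qquad\ell(z)<\ell(y),$$
with the product form (up to $\kappa^{-1}$), and different $u$ are orthogonal by Lemma 1. Every $u$ that occurs has $\ell(u)\le\ell(z)+1\le\ell(y)<\ell(x)$ in the second part, and $u=y$ in the first. If $zt<z$, then $H_u^0(B_zB_t)=0$ by (F1). If $zt>z$, then $B_zB_t$ is perverse, so for $d=0$ the primitive space is all of $H_u^0(B_zB_t)$, and $RHR(z,t)$ says its form is $(-1)^{\frac12(\ell(z)+1-\ell(u))}$-definite. Multiplying by the sign $(-1)^{\frac12(\ell(y)-1-\ell(z))}$ of $U_z$ gives $(-1)^{\frac12(\ell(y)-\ell(u))}=(-1)^{\frac12(\ell(x)-1-\ell(u))}$. The exponents are integers by induction and parity. The summand $B_y$ has sign $+$, and the formula gives exponent $0$ for $u=y$. This proves (a).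

**Step 6: property (b).** Let $M$ have $(\star)$. We may take $M$ minimal, so it lives in degrees $\ge0$. By induction $M\mathcal F_y$ has $(\star)$, so by Lemma 2 $MC=M\mathcal F_yF_t$ has $(\star)$. The subcomplex $M\tilde C\subset MC$ is termwise split, with quotient $MQ$ in degrees $\ge0$. For $j\le0$ the sequence
$$0=E^{j-1,i}(MQ)\to E^{j,i}(M\tilde C)\to E^{j,i}(MC)$$
shows that $M\tilde C\simeq M\mathcal F$ has $(\star)$.

**Step 7: the left version.** For $x=1$ take $\mathcal F'=R$, $G'=Z'=0$. Let $x=ty>y$, $C=F_t\mathcal F_y'$, $\tilde G'=B_tG'_y\oplus B_y$, $\mu=y\lambda$, and $c=\langle y\lambda,\alpha_t^\vee\rangle=\langle\lambda,y^{-1}\alpha_t^\vee\rangle$, positive by (F2) since $y^{-1}t>y^{-1}$. For $m=f\otimes g$, $m'=f'\otimes g'\in B_t$, $h\in R$ and $k=gg'h$,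
$$\langle mh,m'\mu-(t\mu)m'\rangle=ff'\,\frac{k\mu-t(k)t(\mu)-t(\mu)k+t(\mu)t(k)}{\alpha_t}=c\,ff'k=c\,\pi_t(m)\pi_t(m')h.$$
Since $x\lambda=t\mu$, we have $m'n'\lambda-(x\lambda)m'n'=m'(n'\lambda-(y\lambda)n')+(m'\mu-(t\mu)m')n'$. Pair with $b=m\otimes n$, use $h=\langle n,n'\rangle$ in the second term, and let $b'=m'\otimes n'$:
$$\langle b,b'\lambda-(x\lambda)b'\rangle=\langle m\langle\varphi_y'n,\varphi_y'n'\rangle,m'\rangle+c\,\langle\pi_t(m)n,\pi_t(m')n'\rangle=\langle\psi'b,\psi'b'\rangle_{\tilde G'},$$
with $\psi'=(\mathrm{id}\otimes\varphi_y',\sqrt c\,\pi_t\otimes\mathrm{id})$. Steps 2–6 now apply with left and right exchanged: $B_tB_y=B_x\oplus Q$ inside $BS(t\,\underline y)$, Lemma 2 for $F_tC$, $RHR(t,z)$ for the signs, and $CM$ in place of $MC$. $\square$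

The next lemma is the injectivity statement: a vector killed by both outer maps and by the inner Lefschetz operator is zero. Properties (b) exist for its sake.

**Lemma 5.** Let $x,z\in W$ and let $Y=B_{y_1}\cdots B_{y_r}$ with an operator $L_Y:Y\to Y(2)$ satisfying relative hard Lefschetz. Let $\varphi'$ be as in Proposition 4 for $x$ and $\varphi$ for $z$ (for some dominant regular weights). Let $d\ge1$ and $v\in H_w^{-d}(B_xYB_z)$ with $\varphi'(v)=0$ in $H_w^{-d+1}(G'YB_z)$, $\varphi(v)=0$ in $H_w^{-d+1}(B_xYG)$, and $L_Y^dv=0$. Then $v=0$.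

*Proof.* For any Soergel bimodule $Y$ let $\Phi(Y)=\mathcal F'_xY\mathcal F_z$ (total complex); this is additive in $Y$ and commutes with shifts. It starts in degree $0$ with $B_xYB_z$, and its first differential has components $\varphi',0,\varphi,0$. So $E^{0,i}_w(\Phi(Y))\subset H_w^i(B_xYB_z)$ is exactly the common kernel of $\varphi'$ and $\varphi$, and $v\in E_w^{0,-d}(\Phi(Y))$.

The complex $B_y$ in degree $0$ has $(\star)$, so by Proposition 4 $B_y\mathcal F_z$ and then $\mathcal F_x'B_y\mathcal F_z$ have $(\star)$. Hence $E^{0,i}_w(\Phi(B_y))=0$ for $i<0$.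

Write $Y=\bigoplus_kP_k(-k)$ with $P_k=\bigoplus_yH_y^k(Y)\otimes B_y$. Then
$$E_w^{0,-d}(\Phi(Y))=\bigoplus_k\bigoplus_yH_y^k(Y)\otimes E_w^{0,-d-k}(\Phi(B_y)),$$
and only $k\le-d$ contribute. The map $L_Y^d:Y\to Y(2d)$ has components $P_k(-k)\to P_l(-l+2d)$ of degree $k-l+2d$, zero unless $l\le k+2d$. For $l=k+2d$ the component is given by $L_Y^d:H_y^k(Y)\to H_y^{k+2d}(Y)$ tensored with identities. For $k\le-d$ this is injective, because $L_Y^{-k}$ is already injective on $H_y^k(Y)$ and $-k\ge d$. Suppose $v=\sum v_k\neq0$, and let $k_0$ be maximal with $v_{k_0}\ne0$. The component of $L_Y^dv$ with $l=k_0+2d$ receives contributions only from $v_k$ with $k\ge k_0$, that is from $v_{k_0}$, and it is nonzero. This contradicts $L_Y^dv=0$. $\square$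

## 8. Tensor products of Lefschetz data and degeneration along blocks

**Definition 8.** A Lefschetz datum is a finite-dimensional graded real space $V^\bullet$ with a symmetric nondegenerate form pairing $V^i$ with $V^{-i}$ and a self-adjoint $L:V^\bullet\to V^{\bullet+2}$. It is HR with constant $e$ if $L^d:V^{-d}\to V^d$ is an isomorphism for all $d\ge0$, and $\langle v,L^dv'\rangle$ on $P^{-d}=\ker L^{d+1}|_{V^{-d}}$ is $(-1)^{(e-d)/2}$-definite (with $e-d$ even if $P^{-d}\ne0$).

Example. $S_a$ has basis $e_0,\dots,e_a$ with $\deg e_i=2i-a$, $Le_i=e_{i+1}$ ($e_{a+1}=0$), $\langle e_i,e_j\rangle=\delta_{i+j,a}$. Only $P^{-a}=\mathbb Re_0$ is nonzero, with $\langle e_0,L^ae_0\rangle=1$, so $S_a$ is HR with constant $a$. It is $H^*(\mathbb P^a;\mathbb R)$, shifted, with hyperplane class and Poincaré form.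

Relative Hodge–Riemann on $B_{\mathbf x}$ says that for every $w$, $H_w^\bullet(B_{\mathbf x})$ is HR with constant $\sum\ell(x_i)-\ell(w)$. A direct sum of data that are HR with the same constant is HR with that constant.

**Lemma 6.** If $V,V'$ are HR with constants $e,e'$, then $V\otimes V'$, with the product form and $L\otimes1+1\otimes L'$, is HR with constant $e+e'$.

*Proof.* We reduce to the $S_a$. By hard Lefschetz, $V=\bigoplus_d\bigoplus_{0\le i\le d}L^iP^{-d}$. Choose bases of the $P^{-d}$ orthogonal for $\langle p,L^dp'\rangle$ with values $\pm1$, necessarily $(-1)^{(e-d)/2}$. For $p\in P^{-d}$, $p'\in P^{-d'}$ with $d>d'$, the number $\langle L^ip,L^jp'\rangle=\langle p,L^{i+j}p'\rangle$ can be nonzero only if $i+j=(d+d')/2>d'$, and then $L^{i+j}p'=0$. So $V$ is an orthogonal sum of copies of $(-1)^{(e-a)/2}S_a$ for various $a$ (the sign multiplies the form). The same holds for $V'$. By (F3), where all classes are of type $(k,k)$, $S_a\otimes S_b=H^*(\mathbb P^a\times\mathbb P^b)$ satisfies hard Lefschetz, and on $P^{-(a+b-2k)}$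 its Lefschetz form is $(-1)^k$-definite. The sign on $P^{-(a+b-2k)}$ in $V\otimes V'$ is therefore $(-1)^{\frac{e-a}2+\frac{e'-b}2+k}=(-1)^{\frac12(e+e'-(a+b-2k))}$. $\square$

**Lemma 7.** Divide $\mathbf x=(x_1,\dots,x_m)$ into consecutive blocks $\mathbf x^1,\dots,\mathbf x^r$ and let $\boldsymbol\lambda\in\Lambda^{m-1}$. Let $L_{\rm int}$ (resp. $L_{\rm ext}$) be the sum of $\gamma_i(\lambda_i)$ over gaps inside blocks (resp. between blocks). If $RHR_\Lambda(\mathbf x^k)$ holds for all $k$ and $RHR_\Lambda(u_1,\dots,u_r)$ holds for all $u_1,\dots,u_r\in W$, then $L_{\rm ext}+\epsilon L_{\rm int}$ satisfies relative Hodge–Riemann on $B_{\mathbf x}$ for all sufficiently small $\epsilon>0$.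

*Proof.* Only finitely many $w$ have $H_w^\bullet(B_{\mathbf x})\neq0$; fix one.

**Step 1: a second grading.** We split each block into perverse pieces. Let $M_k=B_{\mathbf x^k}=\bigoplus_iP_i^k(-i)$ with $P_i^k=\bigoplus_uH_u^i(M_k)\otimes B_u$. Then
$$M_1\cdots M_r=\bigoplus_pM_{(p)},\quad M_{(p)}=\bigoplus_{\mathbf u}A^p_{\mathbf u}\otimes B_{\mathbf u}(-p),\quad A_{\mathbf u}=H^\bullet_{u_1}(M_1)\otimes\cdots\otimes H^\bullet_{u_r}(M_r).$$
So $V^n=H_w^n(B_{\mathbf x})=\bigoplus_{p+q=n}V_{p,q}$, where $V_{p,q}=\bigoplus_{\mathbf u}A^p_{\mathbf u}\otimes C^q_{\mathbf u}$ and $C_{\mathbf u}=H_w^\bullet(B_{\mathbf u})$.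

**Step 2: the operators.** $L_{\rm ext}$ acts through the bimodule structures of the $M_k$, so it preserves the summands $M_{(p)}$ and acts as $1\otimes L_{C_{\mathbf u}}$, with $L_{C_{\mathbf u}}$ the gap operator on $B_{\mathbf u}$ with the external weights. The internal operator of $M_k$ maps $P_i^k(-i)$ to the sum of the $P_l^k(-l+2)$ with $l\le i+2$, and the component $l=i+2$ is the induced Lefschetz operator on $H_u^i(M_k)$. So $L_{\rm int}$ maps $V_{p,q}$ to $\bigoplus_{j\ge0}V_{p+2-j,q+j}$, with $j=0$ component $L_A\otimes1$, where $L_A$ is the sum of the operators on the tensor factors of $A_{\mathbf u}$.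

**Step 3: the form.** For $b_k\in P^k_{i_k}(-i_k)$ and $b_k'\in P^k_{i_k'}(-i_k')$ the form is the nested expression $\langle b_1\langle b_2\langle\cdots\rangle,b_2'\rangle,b_1'\rangle$. Right multiplication preserves $P^k_{i_k}(-i_k)$, so by (6) it vanishes if $i_k+i_k'<0$ for some $k$. If $p+p'<0$, some $i_k+i'_k$ is negative, so $V_{p,q}\perp V_{p',q'}$. If $p+p'=0$, a nonzero value requires all $i_k+i_k'=0$. Then, by (5) and Lemma 1 in each block, the expression is the product of the forms on the $H^\bullet_{u_k}(M_k)$ and the form of $B_{\mathbf u}$, and it is $0$ for $\mathbf u\neq\mathbf u'$. So on $V_{p,q}\times V_{-p,-q}$ the form is the product form on $\bigoplus_{\mathbf u}A_{\mathbf u}\otimes C_{\mathbf u}$.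

**Step 4: rescaling.** Let $g_\epsilon=\epsilon^{p/2}$ on $V_{p,q}$. The component $V_{p,q}\to V_{p+2-j,q+j}$ of $\epsilon L_{\rm int}$ is multiplied under conjugation to $\epsilon\cdot\epsilon^{p/2}\epsilon^{-(p+2-j)/2}=\epsilon^{j/2}$ times that of $L_{\rm int}$. So
$$g_\epsilon^{-1}(L_{\rm ext}+\epsilon L_{\rm int})g_\epsilon=1\otimes L_C+L_A\otimes1+\sum_{j\ge1}\epsilon^{j/2}T_j$$
with $T_j$ independent of $\epsilon$. The form $\langle g_\epsilon\cdot,g_\epsilon\cdot\rangle$ has factors $\epsilon^{(p+p')/2}$ with $p+p'\ge0$ where it is nonzero, so it tends to the product form. As $\epsilon\to0^+$ the conjugated datum tends to $\bigoplus_{\mathbf u}A_{\mathbf u}\otimes C_{\mathbf u}$. By the hypotheses and Lemma 6 this is HR with constant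
$$\sum_k\Big(\sum_{x\in\mathbf x^k}\ell(x)-\ell(u_k)\Big)+\sum_k\ell(u_k)-\ell(w)=\sum_i\ell(x_i)-\ell(w),$$
independent of $\mathbf u$.

**Step 5: HR is open.** For a fixed graded $V$, HR with a given constant is an open condition on the pair (form, $L$). Only finitely many $d$ matter, and the isomorphism conditions are open. Given them, $L^{d+1}:V^{-d}\to V^{d+2}$ is surjective, because $L^{d+2}:V^{-d-2}\to V^{d+2}$ is. So $P^{-d}$, the kernel of a surjection, has constant dimension and varies continuously, and definiteness is open. Hence for small $\epsilon$ the conjugated datum, and so the original one, is HR. $\square$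

**Lemma 8.** Let $q_t$, $t>0$, be symmetric bilinear forms on a finite-dimensional real space, polynomial in $t$, nondegenerate for all small and for all large $t$, with the same signature there. Suppose there is $\sigma\in\{\pm1\}$ such that $\sigma\dot q_t$ is positive definite on $\ker q_t$ for all $t>0$. Then $q_t$ is nondegenerate for all $t>0$.

*Proof.* The determinant of $q_t$ is a nonzero polynomial, so $q_t$ degenerates at finitely many $t$. Let $t_0$ be one of them, $K=\ker q_{t_0}\ne0$, and choose a complement of $K$. With $s=t-t_0$,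
$$\sigma q_t=\begin{pmatrix}sD+O(s^2)&O(s)\\O(s)&R_0+O(s)\end{pmatrix},\qquad D>0,\quad R_0\ \text{nondegenerate}.$$
The Schur complement of the second block is $sD+O(s^2)$. For small $s\ne0$ the signature of $\sigma q_t$ is thus $\mathrm{sgn}(s)\dim K+\mathrm{sig}(R_0)$, and it jumps by $2\dim K>0$ at $t_0$. It is constant on intervals without degenerate points. As its total change over $(0,\infty)$ is $0$, there is no degenerate $t_0$. $\square$

## 9. The induction for Theorem A

Induct on $(m,\sum\ell(x_i))$ lexicographically. The cases $m\le2$ are known. Let $m\ge3$, and assume the theorem for fewer than $m$ factors, and for $m$ factors of smaller total length. Fix $\boldsymbol\lambda\in\Lambda^{m-1}$ and $w\in W$. Put $V^\bullet=H_w^\bullet(B_{\mathbf x})$, $Y=B_{x_2}\cdots B_{x_{m-1}}$,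
$$N=\gamma_1(\lambda_1)+\gamma_{m-1}(\lambda_{m-1}),\qquad L_Y=\sum_{i=2}^{m-2}\gamma_i(\lambda_i),\qquad L_t=tN+L_Y\quad(t>0).$$
We show that $L_t$ is HR on $V$ with constant $\sum\ell(x_i)-\ell(w)$ for all $t>0$; $t=1$ is the claim. Write $\varepsilon_d=\varepsilon(\mathbf x,w,d)$, an integer if $V^{-d}\neq0$.

**Step 1: the sign of $N$ on the kernel.** We prove: if $t>0$, $d\ge1$, $0\ne v\in V^{-d}$ and $L_t^dv=0$, then
$$(-1)^{\varepsilon_d}\langle v,L_t^{d-1}Nv\rangle>0.\tag{11}$$

Take $\varphi':B_{x_1}\to G'(1)$ for $(x_1,\lambda_1)$ and $\varphi'':B_{x_m}\to G(1)$ for $(x_m,\lambda_{m-1})$ from Proposition 4. Set $T^\bullet=H_w^\bullet(G'YB_{x_m})\oplus H_w^\bullet(B_{x_1}YG)$ with the orthogonal sum of the forms, and let $\phi=(\varphi',\varphi''):V^\bullet\to T^{\bullet+1}$ be the induced map. As $\varphi',\varphi''$ are bimodule maps on the outer factors, $\phi$ commutes with all gap operators, hence with $L_t$.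

First, for $v\in V^i$, $v'\in V^j$ with $i+j=-2$,
$$\langle\phi v,\phi v'\rangle_T=\langle v,Nv'\rangle_V.\tag{12}$$
Indeed, for $b=p\otimes q$ and $b'=p'\otimes q'$ with $p,p'\in B_{x_1}$, rule (3) gives $\langle\varphi'b,\varphi'b'\rangle=\langle\varphi'(p\langle q,q'\rangle),\varphi'p'\rangle$; with $q,q'\in B_{x_m}$ instead, it gives $\langle\varphi''b,\varphi''b'\rangle=\langle p\langle\varphi''q,\varphi''q'\rangle,p'\rangle$. By Proposition 4, on $B_{\mathbf x}$,
$$\begin{aligned}\langle\varphi'b,\varphi'b'\rangle&=\langle b,\gamma_1(\lambda_1)b'\rangle-(x_1\lambda_1)\langle b,b'\rangle,\\ \langle\varphi''b,\varphi''b'\rangle&=\langle b,\gamma_{m-1}(\lambda_{m-1})b'\rangle-\langle b,b'\cdot x_m^{-1}\lambda_{m-1}\rangle.\end{aligned}$$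
Apply these to $\tilde v\beta\in\tau_{\le i}$ and $\tilde v'\beta'\in\tau_{\le j}$, for lifts $\tilde v,\tilde v'$ and $\beta,\beta'\in B_w$. The last terms vanish by (6), since $i+j<0$ and right multiplication preserves $\tau_{\le j}$. The maps $\varphi'\tilde v,\varphi''\tilde v$ are lifts of the components of $\phi v$, in perverse degree $i+1$, and similarly for $v'$ in degree $j+1=-(i+1)$. So by (8) the left sides sum to $\langle\phi v,\phi v'\rangle_T\langle\beta,\beta'\rangle_{B_w}$, and the remaining right sides sum to $\langle v,Nv'\rangle_V\langle\beta,\beta'\rangle_{B_w}$. As $\langle-,-\rangle_{B_w}\ne0$, (12) follows.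

Second, the form $\langle\cdot,L_t^{d-1}\cdot\rangle$ is $(-1)^{\varepsilon_d}$-definite on $\ker L_t^d|_{T^{-(d-1)}}$. Indeed $G'YB_{x_m}=\bigoplus_uU'_u\otimes B_uB_{x_2}\cdots B_{x_m}$ with $\ell(u)<\ell(x_1)$. These products have $m$ factors and smaller total length, and the weights $(t\lambda_1,\lambda_2,\dots,\lambda_{m-2},t\lambda_{m-1})$ lie in $\Lambda^{m-1}$. So by induction each satisfies relative Hodge–Riemann for $L_t$. On the $u$-summand of $\ker L_t^d|_{T^{-(d-1)}}$ the form is definite with sign exponent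
$$\tfrac12\big(\ell(x_1)-1-\ell(u)\big)+\tfrac12\Big(\ell(u)+\sum_{i\ge2}\ell(x_i)-\ell(w)-(d-1)\Big)=\varepsilon_d .$$
The same computation applies to $B_{x_1}YG$.

Now let $L_t^dv=0$. Then $L_t^d\phi v=0$, and by (12)
$$(-1)^{\varepsilon_d}\langle v,L_t^{d-1}Nv\rangle=(-1)^{\varepsilon_d}\langle\phi v,L_t^{d-1}\phi v\rangle\ge0,$$
with equality only if $\phi v=0$. Suppose $\phi v=0$. By (12) and nondegeneracy, $Nv=0$. As $N$ and $L_Y$ commute, $0=L_t^dv=L_Y^dv$. The operator $L_Y$ satisfies relative hard Lefschetz on $Y$ by $RHR_\Lambda(x_2,\dots,x_{m-1})$; for $m=3$, $Y=B_{x_2}$ and $L_Y=0$, and this is trivial because only $H^0$ is nonzero. So Lemma 5 gives $v=0$. This proves (11).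

**Step 2: hard Lefschetz for all $t>0$.** For $d=0$ there is nothing to show. Let $d\ge1$ and $V^{-d}\ne0$.

Suppose $m=3$. Then $L_Y=0$ and $L_t=tN$. If $L_t^dv=0$, then $\langle v,L_t^{d-1}Nv\rangle=t^{-1}\langle v,L_t^dv\rangle=0$, so $v=0$ by Step 1. Hence $L_t^d:V^{-d}\to V^d$ is injective, and an isomorphism since $\dim V^{-d}=\dim V^d$. This holds for all $\boldsymbol\lambda\in\Lambda^2$.

Suppose $m\ge4$. Relative Hodge–Riemann holds for $L_t$ at both ends:

* For $t\gg0$, use Lemma 7 with blocks $(x_1),(x_2,\dots,x_{m-1}),(x_m)$, $L_{\rm ext}=N$, $L_{\rm int}=L_Y$, as $L_t=t(N+t^{-1}L_Y)$ and positive scaling of the operator does not affect the condition. This uses $RHR_\Lambda$ for $1$, $m-2$ and $3<m$ factors.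
* For $0<t\ll1$, use Lemma 7 with the $m-2$ blocks $(x_1,x_2),(x_3),\dots,(x_{m-2}),(x_{m-1},x_m)$, $L_{\rm ext}=L_Y$, $L_{\rm int}=N$. This uses $RHR_\Lambda$ for at most $2$ and for $m-2$ factors.

Put $q_t(v,v')=\langle v,L_t^dv'\rangle$ on $V^{-d}$. It is symmetric, polynomial in $t$, with kernel $\ker(L_t^d|_{V^{-d}})$ and $\dot q_t(v,v')=d\,\langle v,L_t^{d-1}Nv'\rangle$. When Hodge–Riemann holds for $L_t$, $V^{-d}=\bigoplus_{k\ge0}L_t^kP^{-d-2k}$ orthogonally for $q_t$, and $q_t(L_t^kp,L_t^kp')=\langle p,L_t^{d+2k}p'\rangle$, so $q_t$ is nondegenerate of signature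
$$\sum_k(-1)^{\varepsilon_{d+2k}}\big(\dim V^{-d-2k}-\dim V^{-d-2k-2}\big).$$
This does not depend on $t$, so the signatures for $t\ll1$ and $t\gg0$ agree. By (11), $(-1)^{\varepsilon_d}\dot q_t$ is positive definite on $\ker q_t$ for all $t>0$. Lemma 8 gives that $q_t$ is nondegenerate, so $L_t^d:V^{-d}\to V^d$ is an isomorphism, for all $t>0$.

**Step 3: Hodge–Riemann signs.** We transport the signs along a path. Suppose given a continuous path of operators $L=L_{\boldsymbol\lambda'}$ on $V$, $\boldsymbol\lambda'\in\Lambda^{m-1}$, all satisfying hard Lefschetz. Then for every $d\ge0$ the form $\langle\cdot,L^d\cdot\rangle$ on $V^{-d}$ is nondegenerate along the path, so its signature is constant. We have $V^{-d}=P^{-d}\oplus LV^{-d-2}$, orthogonally since $\langle Lv,L^dp\rangle=\langle v,L^{d+1}p\rangle=0$ for $p\in P^{-d}$, and $\langle Lv,L^dLv'\rangle=\langle v,L^{d+2}v'\rangle$. So the signature on $P^{-d}$ is the difference of the signatures on $V^{-d}$ and $V^{-d-2}$, hence constant, and $\dim P^{-d}=\dim V^{-d}-\dim V^{-d-2}$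 is constant too. If HR holds at one point of the path, it holds on the whole path.

For $m\ge4$ use the path $L_t$, $t\in(0,\infty)$, and HR for $t\ll1$. For $m=3$ use the path $\gamma_2(\lambda_2)+\epsilon\gamma_1(\lambda_1)$, $\epsilon\in(0,1]$. It satisfies hard Lefschetz by Step 2 applied to $(\epsilon\lambda_1,\lambda_2)\in\Lambda^2$, and HR for small $\epsilon$ by Lemma 7 with blocks $(x_1,x_2),(x_3)$, which uses $RHR_\Lambda$ for at most two factors. Its endpoint $\epsilon=1$ is $L_{\boldsymbol\lambda}$. As $w$ and $\boldsymbol\lambda$ were arbitrary, $RHR_\Lambda(\mathbf x)$ holds. This proves Theorem A; with $\Lambda=\mathbb R_{>0}\rho$, $RHR(x_1,\dots,x_m)$ holds for all $x_1,\dots,x_m\in W$. $\blacksquare$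

## 10. Which weights are allowed: proof of Theorem B

**If.** The known results $RHR(x)$ and $RHR(x,y)$ hold for every choice of dominant regular $\rho$. So $\Lambda$ may be taken to be the set of all dominant regular elements, and Theorem A gives the claim.

**Only if.** We test on $B_sB_s$, generalizing the example after Definition 6. Let $s\in S$, $1\le i\le m-1$, and take $x_i=x_{i+1}=s$, $x_j=1$ otherwise, so $B_{\mathbf x}=B_sB_s\cong B_s(1)\oplus B_s(-1)$. The gaps other than the $i$-th are left or right multiplications and act by $0$ on $V^\bullet=H_s^\bullet(B_sB_s)$ by (7). Let $0\neq v\in V^{-1}\cong\mathbb R$. The function $\lambda\mapsto\langle v,\gamma_i(\lambda)v\rangle$ is linear. It vanishes if $\langle\lambda,\alpha_s^\vee\rangle=0$: then $\lambda\in R^s$ by (1), so multiplication by $\lambda$ in the middle of $B_sB_s$ equals left multiplication by $\lambda$, which acts by $0$. So the function equals $\kappa\langle\lambda,\alpha_s^\vee\rangle$ for some $\kappa\in\mathbb R$. By $RHR(s,s)$ with $\varepsilon=\frac12(2-1-1)=0$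 it is positive for dominant regular $\lambda$, so $\kappa>0$.

If $L_{\boldsymbol\lambda}$ satisfies relative Hodge–Riemann for this $\mathbf x$, then, again with $\varepsilon=0$ and $P^{-1}=V^{-1}$ (as $V^3=0$), we get $\kappa\langle\lambda_i,\alpha_s^\vee\rangle>0$. Letting $s$ and $i$ vary, every $\lambda_i$ is dominant regular. $\blacksquare$
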